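# Hearing a pants decomposition: melodies of geodesics on hyperbolic surfaces

## 1. Marimbas with a common lift, in genus at least three

**Surfaces, keys, melodies.** Let $X$ be a closed connected orientable hyperbolic surface of genus $g\ge 2$. A simple multicurve $\Gamma\subset X$ is a collection of pairwise disjoint simple closed geodesics; ours are never empty. Label each component of $\Gamma$ with a key, different components receiving different keys. The pair $(X,\Gamma)$ is a hyperbolic marimba.

For $v\in T^1X$ let $\rho_v$ be the unit speed geodesic with $\dot\rho_v(0)=v$. Its melody is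
$$\mathbf m(v)=\mathbf m_{(X,\Gamma)}(v)=\{(t,\kappa)\ :\ \rho_v(t)\in\eta\text{ for the component }\eta\text{ of }\Gamma\text{ labeled }\kappa\}.$$
For instance, if $v$ is tangent to the component with key $\kappa$, then $\mathbf m(v)=\mathbb R\times\{\kappa\}$. If $\rho_v$ is closed of length $L$ and not contained in $\Gamma$, the melody is a discrete set invariant under $t\mapsto t+L$. The melody tells when a bar is struck and which bar it is. It does not tell at which point of the bar or at which angle.

**Definition (isomelodic).** Let $\mathcal L_X$ be the Liouville measure on $T^1X$. Marimbas $(X,\Gamma)$ and $(X',\Gamma')$ with the same set of keys are isomelodic if there is a measurable $\Phi:E\to T^1X'$ such that $E\subset T^1X$ has full measure, $\Phi_*(\mathcal L_X|_E)\ll\mathcal L_{X'}$ (preimages of null sets are null), and $\mathbf m(v)=\mathbf m(\Phi(v))$ for all $v\in E$, and if there is also a map with these properties from $T^1X'$ to $T^1X$.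

**Definition (isometric).** The marimbas are isometric if some isometry $X\to X'$ carries $\Gamma$ onto $\Gamma'$ and preserves labels. Isometries are allowed to reverse orientation.

A pants decomposition is a simple multicurve whose complement is a union of pairs of pants; it has $3g-3$ components. The question, taken from Ludovico Battista, Juan Souto, "Can You Hear the Shape of a Hyperbolic Surface? Now for Real", arXiv:2604.27990 (2026), is whether there are pants decompositions of two closed surfaces whose marimbas are isomelodic but not isometric. The answer will be no. We begin with a case where this can be proved quickly.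

**Lifts.** Write $X=\mathbb H^2/\Pi$ and $X'=\mathbb H^2/\Pi'$ with $\Pi,\Pi'\subset PSL_2(\mathbb R)$ torsion-free and cocompact, and let $\pi,\pi'$ be the projections from $T^1\mathbb H^2$ to $T^1X$ and $T^1X'$. Let $\tilde\Gamma$ be the set of all lifts to $\mathbb H^2$ of components of $\Gamma$, each with the key of its projection, and define $\tilde\Gamma'$ likewise. Each is a countable, locally finite family of pairwise disjoint geodesics. No two members of one family share an ideal endpoint, because hyperbolic elements of a discrete group which share one fixed point share both. Melodies of vectors in $T^1\mathbb H^2$ are taken with respect to $\tilde\Gamma$ or $\tilde\Gamma'$; a vector and its lifts have the same melody.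

**Lemma 1.1 (a common lift gives isomelodic marimbas).** If an isometry $B$ of $\mathbb H^2$ satisfies $B\tilde\Gamma=\tilde\Gamma'$, preserving labels, then $(X,\Gamma)$ and $(X',\Gamma')$ are isomelodic.

*Proof.* For $v\in T^1X$ let $\tilde v$ be its lift in a fixed Borel fundamental domain, and put $\Phi(v)=\pi'(B\tilde v)$. This is a Borel map, and $\mathbf m(v)=\mathbf m(\tilde v)=\mathbf m(B\tilde v)=\mathbf m(\Phi(v))$. If $Z\subset T^1X'$ is null, then $\Phi^{-1}(Z)\subset\pi(B^{-1}\pi'^{-1}(Z))$ is null, since $B$ preserves the Liouville measure and $\pi,\pi'$ preserve it locally. Use $B^{-1}$ for the other direction. $\square$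

In this section we assume that such a $B$ exists, and prove the following.

**Proposition 1.2 (the easy case).** Let $\Gamma,\Gamma'$ be pants decompositions of $X,X'$ with the same keys, let $X$ have genus $g\ge3$, and suppose some isometry $B$ satisfies $B\tilde\Gamma=\tilde\Gamma'$ with labels. Then the marimbas are isometric.

We may replace $\Pi'$ by $B^{-1}\Pi'B$, which replaces $(X',\Gamma')$ by an isometric marimba and $\tilde\Gamma'$ by $B^{-1}\tilde\Gamma'=\tilde\Gamma$. So assume
$$\tilde\Gamma'=\tilde\Gamma\quad\text{as labeled families}.$$
Let $G$ be the group of all isometries of $\mathbb H^2$ preserving the labeled family $\tilde\Gamma$, and $G^+$ its orientation-preserving subgroup. Then $\Pi,\Pi'\subset G^+$. The plan is to show that $G^+$ is no larger than $\Pi$. What follows, up to (2), holds for arbitrary marimbas with $\tilde\Gamma'=\tilde\Gamma$, and we shall use it again.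

Recall that two disjoint geodesics without common ideal endpoint have a unique common perpendicular.

**Lemma 1.3.** Let $g_0,\dots,g_n$ ($n\ge1$) be pairwise disjoint geodesics without common endpoints, such that no geodesic is perpendicular to all of them. An isometry preserving every $g_i$ is the identity.

*Proof.* Let $h$ be the common perpendicular of $g_0,g_1$, and let $\mu$ preserve all $g_i$. By uniqueness $\mu$ preserves $h$, and it fixes the two feet $h\cap g_0$, $h\cap g_1$. So it fixes $h$ pointwise and is the identity or the reflection in $h$. Suppose it is the reflection. A geodesic invariant under the reflection in $h$ either equals $h$ or has its endpoints exchanged, and then it is perpendicular to $h$. No $g_i$ equals $h$: this is clear for $i=0,1$, and for $i\ge2$ the geodesic $g_i$ is disjoint from $g_0$ while $h$ meets $g_0$. So $h$ is perpendicular to all $g_i$, a contradiction. $\square$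

**Lemma 1.4.** $G$ is discrete. Hence $G^+$ is a cocompact Fuchsian group in which $\Pi$ and $\Pi'$ have finite index. The marimbas are isometric if and only if $h\Pi h^{-1}=\Pi'$ for some $h\in G$; in particular they are isometric if $\Pi=\Pi'$.

*Proof.* Let $C$ be a component of $\mathbb H^2\setminus\tilde\Gamma$ and $\Pi_C$ its stabilizer in $\Pi$. The quotient $\bar C/\Pi_C$ is the metric completion of a component of $X\setminus\Gamma$, a compact surface with non-empty geodesic boundary, and so of negative Euler characteristic. So $\Pi_C$ is free and non-abelian. The stabilizer in $\Pi_C$ of a boundary geodesic of $C$ is cyclic, so of infinite index, and $C$ has infinitely many boundary geodesics. Choose three, $\delta_0,\delta_1,\delta_2$. A common perpendicular would meet each of them once; the one it meets in the middle, say $\delta_1$, would separate $\delta_0$ from $\delta_2$. But $\delta_0,\delta_2\subset\bar C$ lie on the same side of $\delta_1$. So there is no common perpendicular.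

If $h_k\to1$ in $G$, then $h_k\delta_j\in\tilde\Gamma$ converges to $\delta_j$, so $h_k\delta_j=\delta_j$ for $j=0,1,2$ and large $k$ by local finiteness. By Lemma 1.3, $h_k=1$. So $G$ is discrete. As $\Pi$ and $\Pi'$ are cocompact, their index in $G^+$ is finite. Finally, a label-preserving isometry of the marimbas lifts to an isometry $h$ of $\mathbb H^2$ which preserves $\tilde\Gamma$ with labels and conjugates $\Pi$ to $\Pi'$, and every such $h$ induces one. $\square$

**Quotients of complementary regions.** For a component $C$ of $\mathbb H^2\setminus\tilde\Gamma$ let $G^+_C$ and $\Pi_C$ be the stabilizers, $d_C=[G^+_C:\Pi_C]$, and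
$$P_C=\bar C/\Pi_C,\qquad O_C=\bar C/G^+_C .$$
We also write $P_C$ for the component of $X\setminus\Gamma$ whose metric completion it is. The quotient $O_C$ is a compact orientable 2-orbifold: a compact surface with finitely many cone points, where a cone point of order $m\ge 2$ has angle $2\pi/m$. There is no cone point on its boundary. Indeed, a non-trivial element of $G^+_C$ fixing a point of a boundary geodesic $\delta$ of $C$ maps $\delta$ to a member of $\tilde\Gamma$ through that point, so it preserves $\delta$; then it is the rotation by $\pi$ about the point, which exchanges the sides of $\delta$ and cannot preserve $C$.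

The map $P_C\to O_C$ is an orbifold covering of degree $d_C$. Boundary components of $P_C$ and $O_C$ carry labels, the map respects them, and the same labels occur on both. If $O_C$ has genus $h$, $b$ boundary circles and cone orders $m_i$, then, since area is $-2\pi\chi$ by Gauss–Bonnet,
$$\chi(P_C)=d_C\,\chi(O_C),\qquad \chi(O_C)=2-2h-b-\sum_i\Big(1-\frac1{m_i}\Big).\tag{1}$$
For example, an annulus with one cone point of order 2 has $\chi=2-2-\frac12=-\frac12$, so a pair of pants may cover it with degree 2. This will matter in Section 8.

**Counting.** Let $D=[G^+:\Pi]$. Consider the map $\Pi\backslash G^+\to\Pi\backslash G^+/G_C^+$. The double coset of $\gamma$ corresponds to the $\Pi$-orbit of $\gamma C$. For $k,k'\in G_C^+$ we have $\Pi\gamma k=\Pi\gamma k'$ if and only if $k'k^{-1}\in\gamma^{-1}\Pi\gamma\cap G^+_C$, so the fiber has $[G^+_C:\gamma^{-1}\Pi\gamma\cap G_C^+]=[G^+_{\gamma C}:\Pi_{\gamma C}]=d_{\gamma C}$ elements. Hence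
$$D=\sum_j d_{C_j},\qquad C_j\text{ representatives of the }\Pi\text{-orbits in }G^+\cdot C.\tag{2}$$
The $\Pi$-orbits of components correspond to the components of $X\setminus\Gamma$, and components in one $G^+$-orbit have the same set of boundary labels.

**Claim 1.** If $P_C$ is a pair of pants with three distinct boundary labels, then $d_C=1$.

*Proof.* The orbifold $O_C$ has at least three boundary circles, so $\chi(O_C)\le-1$, and $-1=\chi(P_C)=d_C\chi(O_C)\le-d_C$. $\square$

**Lemma 1.5.** Let $\Gamma$ be a pants decomposition of $X$. If no component of $X\setminus\Gamma$ has three distinct boundary labels, then $X$ is the union of two pairs of pants with boundary labels $(a,a,c)$ and $(b,b,c)$, where $a,b,c$ are distinct; in particular $g=2$.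

*Proof.* Three equal labels on one pair of pants are impossible, since a curve has only two sides. So every component is of type $(a,a,c)$ with $a\ne c$. Let $P$ be one. The other side of $c$ lies on another component, which has exactly one boundary labeled $c$, and so is of type $(b,b,c)$ with $b\neq c$. Both sides of $a$ lie on $P$, so $b\ne a$. All sides of $a,b,c$ are used, so the two pants close up to $X$, and $\chi(X)=-2$. $\square$

*Proof of Proposition 1.2.* As $g\ge3$, Lemma 1.5 provides a component $P$ of $X\setminus\Gamma$ with three distinct labels $a,b,c$. Let $C$ be a lift of $P$. If $G^+C$ contained a second $\Pi$-orbit, it would give another pair of pants $P_2$ with label set $\{a,b,c\}$. Then $P$ and $P_2$ would use up all sides of $a,b,c$, so $X=P\cup P_2$ and $g=2$, a contradiction. So (2) has a single term, and $D=d_C=1$ by Claim 1: $G^+=\Pi$. Now $3g-3=3g'-3$, because the keys are the same. So $X,X'$ have equal area and $[G^+:\Pi']=[G^+:\Pi]=1$. Hence $\Pi=\Pi'$, and the marimbas are isometric. $\square$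

## 2. What changes: measurable maps, and genus two

The proof used two assumptions which the question does not grant.

**Genus two.** Let $P$ be a pair of pants with boundary labels $a,b,c$ and let $X$ be its double, $\Gamma=\partial P$. The pants $P$ are the double of a right-angled hexagon; let $\tau$ be the reflection exchanging the two hexagons, applied to both copies of $P$, and let $\sigma$ be the reflection of $X$ exchanging the two copies of $P$. Then $\sigma\tau$ is an orientation-preserving isometry of $X$ preserving every label. It lifts to an element of $G^+$ outside $\Pi$, and (2) with Claim 1 gives $D=2$. So $G^+=\Pi$ can fail in genus two, and several torsion-free subgroups of $G^+$ might compete. Section 8 deals with this.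

**The map $\Phi$.** This is the larger problem: nothing says that $\Phi$ comes from an isometry $B$. A natural first attempt is to show that $\Phi$ commutes with the geodesic flow, or is continuous, and then to study the induced map on the circle at infinity. The hypothesis does not give this. In the doubled pants above, $\mathbf m(\sigma v)=\mathbf m(v)$ for all $v$. So for an arbitrary measurable set $S\subset T^1X$ the map which is the identity on $S$ and $\sigma$ off $S$ is measurable, absolutely continuous and melody-preserving. For a general choice of $S$ it is neither continuous nor compatible with the flow. The melodies of different vectors have to be compared with no such link between them, and only measure theory is available. Nevertheless the following holds.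

**Theorem 1.** Suppose there are a measurable $E\subset T^1X$ with $\mathcal L_X(E)>0$ and a measurable $\Phi:E\to T^1X'$ with $\Phi_*(\mathcal L_X|_E)\ll\mathcal L_{X'}$ and $\mathbf m(v)=\mathbf m(\Phi(v))$ on $E$. Then there is an isometry $B$ of $\mathbb H^2$ with $B\tilde\Gamma=\tilde\Gamma'$, preserving labels. Conversely, if such a $B$ exists, the marimbas are isomelodic.

**Theorem 2.** If $\Gamma,\Gamma'$ are pants decompositions of $X,X'$ and the marimbas are isomelodic (or just satisfy the hypothesis of Theorem 1), then they are isometric.

Throughout, two marimbas that are compared carry the same set of keys. The converse in Theorem 1 is Lemma 1.1. Sections 3–7 prove the direct part, Section 8 proves Theorem 2, and Section 9 treats other multicurves, with Theorem 3.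

Here is how we get around the missing regularity of $\Phi$. Fix finitely many consecutive lifts $g_0,\dots,g_n$. The geodesics crossing them form a two-parameter family (their endpoints), while the time gaps between crossings are $n$ numbers. So the possible gap vectors form an analytic surface in $\mathbb R^n$. If $n$ is large, and two such surfaces, for two configurations, share a subset of positive measure, then analyticity makes them agree on an open set. The special form of the gap functions will then force the two configurations to be congruent.

## 3. Time gaps along a chain of geodesics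

Use the upper half plane, and conjugate $\Pi,\Pi'$ so that $\infty$ is not an endpoint of any element of the countable family $\tilde\Gamma\cup\tilde\Gamma'$. For a geodesic $g$ with endpoints $p\ne q\in\mathbb R$ put $Q_g(z)=(z-p)(z-q)$.

**Lemma 3.1.** If the unit speed geodesic from $y\in\mathbb R$ to $x\in\mathbb R$ crosses $g$ at time $T$ and $g^*$ at time $T^*$, then
$$e^{2(T-T^*)}=\frac{Q_g(y)\,Q_{g^*}(x)}{Q_{g^*}(y)\,Q_g(x)}.\tag{3}$$

*Proof.* With $p^*,q^*$ the endpoints of $g^*$, the right side is
$$\frac{(y-p)(x-p^*)}{(y-p^*)(x-p)}\cdot\frac{(y-q)(x-q^*)}{(y-q^*)(x-q)},$$
a product of two cross ratios, so it is Möbius invariant, as is the left side. We may thus take $y=0$, $x=\infty$ and $\rho(t)=ie^t$. A geodesic with endpoints $p,q$ of opposite signs meets the imaginary axis at $i\sqrt{-pq}$, so $e^{2T}=-pq$ and $e^{2T^*}=-p^*q^*$. Both sides equal $pq/(p^*q^*)$. $\square$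

**Definition (chain).** A chain $\mathbf g=(g_0,\dots,g_n)$ is a sequence of pairwise disjoint geodesics without common endpoints such that $g_i$ separates $g_{i-1}$ from $g_{i+1}$ for $0<i<n$. Its endpoints $p_i,q_i$ are assumed finite. Put
$$Q_i=Q_{g_i},\qquad r_i=\log|Q_i/Q_0|,\qquad r=(r_1,\dots,r_n),\qquad F_{\mathbf g}(x,y)=r(y)-r(x).$$
The domain of $F_{\mathbf g}$ is the open set $U(\mathbf g)\subset\mathbb R^2$ of $(x,y)$ such that the geodesic from $y$ to $x$ crosses $g_0,\dots,g_n$ in this order.

So $(x,y)\in U(\mathbf g)$ means that $y$ is finite and behind $g_0$ and $x$ is finite and beyond $g_n$. By (3),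
$$F_{\mathbf g}=\big(2(T_i-T_0)\big)_{i=1}^n,\tag{4}$$
with $T_i$ the crossing times. In what follows dots denote derivatives of functions of one variable, and a prime is never a derivative; it marks objects belonging to a second chain. Note
$$\dot r_i(z)=\frac1{z-p_i}+\frac1{z-q_i}-\frac1{z-p_0}-\frac1{z-q_0},$$
a rational function.

**Two gaps are too few.** Let $n=2$. The Jacobian matrix of $F_{\mathbf g}$ has columns $-\dot r(x),\dot r(y)$, and $\dot r_1(x)\dot r_2(y)-\dot r_2(x)\dot r_1(y)$ is not identically zero: for fixed $x$ with $\dot r_1(x)\ne0$ it has a pole at $y=p_2$. So $F_{\mathbf g}$ is a local diffeomorphism near some $(x,y)\in U(\mathbf g)$. If the endpoints of the $g_i$ are moved slightly, giving $\mathbf g'$, then $F_{\mathbf g'}$ is still a local diffeomorphism near $(x,y)$ whose image contains a neighborhood of $F_{\mathbf g}(x,y)$. So $F_{\mathbf g'}\circ\varphi=F_{\mathbf g}$ has a local solution $\varphi$, although $\mathbf g'$ need not be congruent to $\mathbf g$: for instance, the distance from $g_0$ to $g_1$ may have changed.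

**Concentric chains are bad, however long.** Let $g_i$ have endpoints $\pm s_i$ with $0<s_0<\dots<s_n$. All $g_i$ are perpendicular to the imaginary axis, and $r_i(z)=\log|(z^2-s_i^2)/(z^2-s_0^2)|$. Let $g_i'$ have endpoints $\pm s_i'$ with $(s_i')^2=s_i^2+1$, and put $\varphi(x,y)=(\sqrt{x^2+1},\sqrt{y^2+1})$ for $x>s_n$, $0<y<s_0$. Then $\varphi(x,y)\in U(\mathbf g')$, and since the differences $z^2-s_i^2$ do not change, $F_{\mathbf g'}\circ\varphi=F_{\mathbf g}$. But the distance from $g_0$ to $g_1$ is $\log(s_1/s_0)$, and
$$\frac12\log\frac{s_1^2+1}{s_0^2+1}<\log\frac{s_1}{s_0},$$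
so the two chains are not congruent. A common perpendicular must therefore be excluded. Lemma 4.1 shows how its absence helps.

## 4. Spanning quadratic polynomials, and four independent vectors

**Lemma 4.1.** Let $g_0,\dots,g_n$ be pairwise disjoint geodesics without common endpoints, all endpoints finite, with no geodesic perpendicular to all of them. Then $Q_0,\dots,Q_n$ span the space of polynomials of degree $\le2$.

*Proof.* View the $Q_i$ as binary quadratic forms $(z-p_iw)(z-q_iw)$. The group $PSL_2(\mathbb R)$ acts linearly on such forms, compatibly with its action on roots in $\mathbb{RP}^1$. Move the common perpendicular of $g_0,g_1$ to the imaginary axis. Then $g_0,g_1$ get endpoints $\pm s$, $\pm s_1$ with $s\neq s_1$; after a dilation $s_1=1$. Up to scale, the first two forms are $z^2-s^2w^2$ and $z^2-w^2$, and they span $\mathrm{span}(z^2,w^2)$. If the forms do not span the 3-dimensional space of all forms, then all of them lie in $\mathrm{span}(z^2,w^2)$. A form $Az^2+Bw^2$ with two distinct roots in $\mathbb{RP}^1$ has $A,B\ne0$ of opposite signs, so its roots are $\pm t$ with $t$ finite and non-zero. Hence every $g_i$ is perpendicular to the imaginary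 axis, a contradiction. $\square$

The next lemma is what will separate the variables $x$ and $y$. It needs five gaps.

**Lemma 4.2.** Let $\mathbf g$ be a chain with $n\ge5$. The set $N_{\mathbf g}$ of $(x,y)\in U(\mathbf g)$ at which $\dot r(x),\ddot r(x),\dot r(y),\ddot r(y)\in\mathbb R^n$ are linearly dependent is a Lebesgue null set, closed in $U(\mathbf g)$.

*Proof.* Closedness is clear, since $N_{\mathbf g}$ is the common zero set of the $4\times4$ minors of the matrix with these columns. The minors are rational functions of $(x,y)$. Suppose $N_{\mathbf g}$ is not null. A polynomial vanishing on a set of positive measure is zero, so all $4\times4$ minors vanish identically. Take rows $1,2,k,l$ with $3\le k<l\le5$.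

**Step 1: let $y$ tend to an endpoint of $g_l$, to remove the column $\ddot r(y)$.** Let $b\in\{p_l,q_l\}$ and fix a generic $x$. Near $y=b$, of the four rows only row $l$ is singular, with
$$\dot r_l(y)=\frac1{y-b}+O(1),\qquad\ddot r_l(y)=-\frac1{(y-b)^2}+O(1).$$
Multiply the determinant by $(y-b)^2$, expand along the column $\ddot r(y)$, and let $y\to b$. A term from a row other than $l$ contains a bounded entry $\ddot r_i(y)$ times a minor which is $O((y-b)^{-1})$, so after multiplication it tends to $0$. In the term from row $l$, $(y-b)^2\ddot r_l(y)\to-1$. Hence the $3\times3$ determinant of $(\dot r(x),\ddot r(x),\dot r(b))$ with rows $1,2,k$ vanishes identically in $x$.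

**Step 2: let $x$ tend to an endpoint of $g_k$, to remove the column $\ddot r(x)$.** Let $a\in\{p_k,q_k\}$. Multiply by $(x-a)^2$, expand along $\ddot r(x)$, and let $x\to a$. Terms from rows $1,2$ contain a bounded entry and a minor which is $O((x-a)^{-1})$ (note that $\dot r_k(b)$ is finite, because $b$ is not an endpoint of $g_k$ or $g_0$), so they tend to $0$. The term from row $k$ gives
$$\det(w(a),w(b))=0,\qquad w=(\dot r_1,\dot r_2)^T .$$

**Step 3: count zeros of a rational function, for a contradiction.** By Step 2, $w(a),w(b)$ are parallel whenever $a,b$ are endpoints of $g_k,g_l$ with $k\ne l$ in $\{3,4,5\}$. If $w$ vanishes at all six endpoints of $g_3,g_4,g_5$, take any $(\lambda,\mu)\ne0$. Otherwise pick such an endpoint $a$ with $w(a)\neq0$, and $(\lambda,\mu)\ne0$ with $\lambda\dot r_1(a)+\mu\dot r_2(a)=0$; then $\lambda\dot r_1+\mu\dot r_2$ also vanishes at the four endpoints of the other two geodesics. In either case $f=\lambda\dot r_1+\mu\dot r_2$ has at least $5$ zeros which are not roots of $Q_0Q_1Q_2$. But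
$$f=\lambda\frac{\dot Q_1}{Q_1}+\mu\frac{\dot Q_2}{Q_2}-(\lambda+\mu)\frac{\dot Q_0}{Q_0}$$
is a polynomial divided by $Q_0Q_1Q_2$, and this polynomial has degree $\le4$, since its $z^5$ coefficient is $2\lambda+2\mu-2(\lambda+\mu)=0$. So $f\equiv0$. But $f$ has residue $\lambda$ at $p_1$ and $\mu$ at $p_2$, so $\lambda=\mu=0$, a contradiction. $\square$

## 5. Equal gaps on a set of positive measure force congruent chains

We use these standard facts: Lusin's theorem; the analytic inverse function theorem; and that a real analytic function on a connected open set which vanishes on a set of positive measure is zero.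

**Proposition 5.1.** Let $\mathbf g,\mathbf g'$ be chains with the same $n\ge5$, neither having a common perpendicular to all its members. Let $K\subset U(\mathbf g)$ be measurable of positive measure and $\varphi:K\to U(\mathbf g')\setminus N_{\mathbf g'}$ measurable with $F_{\mathbf g'}\circ\varphi=F_{\mathbf g}$ on $K$. Then there is an isometry $A$ with $A(g_i)=g_i'$ for all $i$.

*Proof.* **Step 1: replace the measurable $\varphi$ by an analytic map.** Remove the null set $N_{\mathbf g}$ from $K$. By Lusin's theorem there is a compact $K_1\subset K$ of positive measure on which $\varphi$ is continuous. Choose $P\in K_1$ such that $K_1$ has positive measure in every neighborhood of $P$. Since $\partial_xF_{\mathbf g}=-\dot r(x)$ and $\partial_yF_{\mathbf g}=\dot r(y)$, and these are independent off $N_{\mathbf g}$, $F_{\mathbf g}$ is an immersion at $P$. Likewise $F_{\mathbf g'}$ is an immersion at $\varphi(P)$.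

Let $L:\mathbb R^{n-2}\to\mathbb R^n$ be linear and injective onto a complement of the image of the differential of $F_{\mathbf g'}$ at $\varphi(P)$. By the inverse function theorem, $(\xi,\zeta,u)\mapsto F_{\mathbf g'}(\xi,\zeta)+Lu$ is an analytic diffeomorphism from $W'\times(\text{ball about }0)$ onto an open set $V\ni F_{\mathbf g'}(\varphi(P))$, for a suitable open neighborhood $W'$ of $\varphi(P)$, which we choose disjoint from the closed set $N_{\mathbf g'}$. Let $H:V\to\mathbb R^{n-2}$ be the $u$-component of the inverse. Then $F_{\mathbf g'}(W')=\{H=0\}$, and the inverse of $F_{\mathbf g'}|_{W'}$ is the restriction of an analytic map on $V$.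

Let $W\ni P$ be an open rectangle in $U(\mathbf g)\setminus N_{\mathbf g}$ with $F_{\mathbf g}(W)\subset V$. By continuity, $\varphi$ maps the points of $K_1$ near $P$ into $W'$. At these points $F_{\mathbf g}=F_{\mathbf g'}\circ\varphi$ takes values in $\{H=0\}$. They form a set of positive measure, so the analytic map $H\circ F_{\mathbf g}$ vanishes on all of $W$. Hence $F_{\mathbf g}(W)\subset F_{\mathbf g'}(W')$, and
$$\hat\varphi=(F_{\mathbf g'}|_{W'})^{-1}\circ F_{\mathbf g}:W\to W'$$
is analytic with $F_{\mathbf g'}\circ\hat\varphi=F_{\mathbf g}$. Since $F_{\mathbf g}$ is an immersion on $W$, $\hat\varphi$ is a local diffeomorphism.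

**Step 2: show that $\hat\varphi$ is a product map, by differentiating away the right side.** Write $\hat\varphi=(\xi,\zeta)$, so that $r'(\zeta)-r'(\xi)=r(y)-r(x)$. Applying $\partial_x\partial_y$ gives
$$\ddot r'(\zeta)\,\zeta_x\zeta_y+\dot r'(\zeta)\,\zeta_{xy}-\ddot r'(\xi)\,\xi_x\xi_y-\dot r'(\xi)\,\xi_{xy}=0 .$$
As $W'$ is disjoint from $N_{\mathbf g'}$, the four vectors are independent, so $\zeta_x\zeta_y\equiv0\equiv\xi_x\xi_y$ on $W$. By analyticity, one factor of each product vanishes identically. The Jacobian $\xi_x\zeta_y-\xi_y\zeta_x$ has no zero. If $\xi_y\equiv0$, then $\zeta_y\neq 0$ everywhere, so $\zeta_x\equiv0$; if $\xi_x\equiv0$, then $\zeta_x\ne0$ everywhere, so $\zeta_y\equiv0$. Hence either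

(I) $\xi=\alpha(x)$, $\zeta=\beta(y)$, or (II) $\xi=\alpha(y)$, $\zeta=\beta(x)$,

with $\alpha,\beta$ non-constant analytic functions on intervals.

**Step 3: exclude (II), by comparing poles.** In case (II), $r'(\beta(x))+r(x)=r(y)+r'(\alpha(y))$ is constant. Exponentiating each component (signs are constant by continuity),
$$\frac{Q_i'(\beta(x))}{Q_0'(\beta(x))}=C_i\,\frac{Q_0(x)}{Q_i(x)},\qquad C_i\in\mathbb R\setminus\{0\},\quad i=0,\dots,n,\tag{5}$$
with $C_0=1$. By Lemma 4.1 for $\mathbf g'$ there are real $a_i,b_i$ with $\sum a_iQ_i'=1$ and $\sum b_iQ_i'=z$. Evaluating at $\beta(x)$ and inserting (5),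
$$1=Q_0'(\beta)\,Q_0\sum_i a_iC_iQ_i^{-1},\qquad \beta=Q_0'(\beta)\,Q_0\sum_i b_iC_iQ_i^{-1}.$$
So $\beta=\sum b_iC_iQ_i^{-1}\big/\sum a_iC_iQ_i^{-1}$ is a rational function, and (5) holds on $\mathbb{CP}^1$. At $x=p_1$ the right side of (5) for $i=1$ has a pole. The function $Q_1'/Q_0'$ has poles only at $p_0',q_0'$ (its value at $\infty$ is $1$), so $\beta(p_1)\in\{p_0',q_0'\}$. As $Q_2'$ does not vanish there, $Q_2'(\beta)/Q_0'(\beta)$ also has a pole at $p_1$. By (5) for $i=2$, $Q_0/Q_2$ has a pole at $p_1$, contradicting $p_1\notin\{p_2,q_2\}$.

**Step 4: in case (I), show that $\alpha$ is the boundary map of the isometry we want.** Now $r'(\alpha(x))-r(x)$ is constant, so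
$$\frac{Q_i'(\alpha(x))}{Q_0'(\alpha(x))}=C_i\,\frac{Q_i(x)}{Q_0(x)},\qquad C_i\in\mathbb R\setminus\{0\},\quad i=0,\dots,n.\tag{6}$$
With $a_i,b_i$ as in Step 3, $1=\frac{Q_0'(\alpha)}{Q_0}\sum a_iC_iQ_i$ and $\alpha=\frac{Q_0'(\alpha)}{Q_0}\sum b_iC_iQ_i$. So $\alpha=\sum b_iC_iQ_i\big/\sum a_iC_iQ_i$ is a real rational function, and (6) holds on $\mathbb{CP}^1$. By Lemma 4.1 for $\mathbf g$ there are real $c_i,d_i$ with $\sum c_iQ_i=1$, $\sum d_iQ_i=z$. Inserting $Q_i(x)=\frac{Q_0(x)}{Q_0'(\alpha(x))}C_i^{-1}Q_i'(\alpha(x))$ and dividing the second relation by the first,
$$x=R(\alpha(x)),\qquad R=\frac{\sum d_iC_i^{-1}Q_i'}{\sum c_iC_i^{-1}Q_i'} .$$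
So $R\circ\alpha=\mathrm{id}$, $\alpha$ has degree 1, and $\alpha\in PGL_2(\mathbb R)$. For $i\ge1$ the right side of (6) has zero set $\{p_i,q_i\}$ and pole set $\{p_0,q_0\}$; the left side has zero set $\alpha^{-1}\{p_i',q_i'\}$ and pole set $\alpha^{-1}\{p_0',q_0'\}$. Hence $\alpha\{p_i,q_i\}=\{p_i',q_i'\}$ for $i=0,\dots,n$, and the isometry $A$ with boundary map $\alpha$ satisfies $A(g_i)=g_i'$. $\square$

In the concentric example, $\alpha(x)=\sqrt{x^2+1}$ is not rational: the polynomials $z^2-s_i^2$ do not span, and Step 4 stops at its first use of Lemma 4.1.

## 6. One isometry for a positive set of melodies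

Let $E,\Phi$ be as in Theorem 1. We now feed long pieces of typical geodesics into Proposition 5.1.

**Definition (good vector, $N$-chain).** A vector in $T^1X$ or $T^1X'$, or a lift of one, is good if its geodesic is not contained in the multicurve, crosses the multicurve infinitely often in both time directions, does not cross it only orthogonally, and (for lifts) has no endpoint $\infty$. A good geodesic crosses transversally at a discrete set of times, so its melody lists the crossing times $\dots<t_{-1}<t_0<t_1<\dots$, where $t_0$ is the smallest one $\ge0$, together with their keys. For a good $\tilde v\in T^1\mathbb H^2$ let $g_i(\tilde v)$ be the lift crossed at time $t_i$. Then $(g_{-N},\dots,g_N)$ is a chain, the $N$-chain of $\tilde v$; in the notation of Section 3 it has $n=2N$.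

*Almost every vector is good.* The geodesic flow of a closed hyperbolic surface is ergodic for the Liouville measure (Hopf's theorem). So almost every orbit visits, infinitely often in both directions, the non-empty open set of vectors whose geodesic crosses the multicurve transversally during the time interval $(0,1)$. Geodesics in the multicurve, geodesics perpendicular to some given lift, and geodesics with endpoint $\infty$ give null sets (for the perpendicular ones: a countable union of two-dimensional families in a three-dimensional space).

*Measurability.* A good $\tilde v$ has a given $N$-chain $(h_{-N},\dots,h_N)$ if and only if its geodesic crosses these lifts at times $\tau(h_{-N})<\dots<\tau(h_N)$ with $\tau(h_{-1})<0\le\tau(h_0)$, and no other lift is crossed at a time in $[\tau(h_{-N}),\tau(h_N)]$. Crossing a given lift is an open condition, and the crossing time is continuous where it is defined. So these are countably many Borel conditions; the set of good vectors is Borel for the same reason.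

*Nested half planes.* By local finiteness the distinct geodesics $g_i$ leave every compact set as $i\to\pm\infty$, so the nested half planes they bound shrink to the endpoints of the geodesic of $\tilde v$.

**Lemma 6.1.** For a good $\tilde v$ and all large $N$, the $N$-chain of $\tilde v$ has no common perpendicular.

*Proof.* Otherwise every $N$-chain has one. By uniqueness of the common perpendicular of $g_0,g_1$, a single geodesic $h$ is perpendicular to all $g_i$, $i\in\mathbb Z$. As $h$ crosses all of them, its endpoints lie in the closures of all the nested half planes, so they are the endpoints of the geodesic of $\tilde v$. Hence $h$ is that geodesic, and all its crossings are orthogonal, a contradiction. $\square$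

**Step 1: lift $\Phi$ and cut its domain by pairs of chains.** Let $\sigma:T^1X'\to T^1\mathbb H^2$ be a Borel section of $\pi'$, $\tilde E=\pi^{-1}(E)$ and $\tilde\Phi=\sigma\circ\Phi\circ\pi:\tilde E\to T^1\mathbb H^2$. Then $\tilde\Phi$ is measurable and preserves melodies. Preimages of null sets under $\tilde\Phi$ are null: if $Z$ is null, then $\sigma^{-1}(Z)\subset\pi'(Z)$ is null, and preimages under $\Phi$ and $\pi$ of null sets are null. Discarding a null set we may assume that $\tilde E$ and $\tilde\Phi$ are Borel and that $\tilde v$ and $\tilde\Phi(\tilde v)$ are good for all $\tilde v\in\tilde E$. For each $N$, $\tilde E$ is the countable union of the measurable sets $\tilde E_{\mathbf g,\mathbf g'}$ of those $\tilde v$ with $N$-chain $\mathbf g$ such that $\tilde\Phi(\tilde v)$ has $N$-chain $\mathbf g'$. Discard all null sets among them, for all $N$.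

**Step 2: apply local rigidity to each piece.** Suppose $N\ge3$, $\tilde E_{\mathbf g,\mathbf g'}$ has positive measure, and neither chain has a common perpendicular. Use coordinates $(x,y,t)$ on $T^1\mathbb H^2$, where $x$ and $y$ are the forward and backward endpoints and $t$ is a time parameter; the Liouville measure is in the Lebesgue class. By Lemma 4.2 the set of vectors with endpoints in $N_{\mathbf g'}$ is null, so for almost every $\tilde v\in\tilde E_{\mathbf g,\mathbf g'}$ the endpoints $(x',y')$ of $\tilde\Phi(\tilde v)$ are not in $N_{\mathbf g'}$. By Fubini, for some fixed $t$ the slice $K\subset U(\mathbf g)$ of such vectors is measurable of positive measure, and $\varphi(x,y)=(x',y')$ is measurable on it. The vectors $\tilde v$ and $\tilde\Phi(\tilde v)$ have the same melody, hence the same crossing times $t_i$, so (4) gives $F_{\mathbf g'}\circ\varphi=F_{\mathbf g}$ on $K$. Proposition 5.1, with $n=2N\ge6$, gives an isometry $A$ with $A(g_i)=g_i'$ for $|i|\le N$.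

**Step 3: let $N$ grow, to match whole geodesics.** Let $\tilde v\in\tilde E$. By Lemma 6.1, for all large $N$ the $N$-chains of $\tilde v$ and $\tilde\Phi(\tilde v)$ have no common perpendicular, so Step 2 gives an isometry $A_N$ mapping the first to the second, index by index. It is unique by Lemma 1.3: two such isometries differ by one preserving every member of the chain of $\tilde v$. As $A_{N+1}$ also maps $N$-chain to $N$-chain, $A_{N+1}=A_N=:A$. Hence $A\,g_i(\tilde v)=g_i'(\tilde\Phi(\tilde v))$ for all $i\in\mathbb Z$, with equal keys. Letting $i\to\pm\infty$, $A$ maps the geodesic $\ell$ of $\tilde v$ to the geodesic of $\tilde\Phi(\tilde v)$. The elements of $A^{-1}\tilde\Gamma'$ crossing $\ell$ are the images under $A^{-1}$ of the elements of $\tilde\Gamma'$ crossing $A\ell$. So the elements of $\tilde\Gamma$ crossing $\ell$ are exactly the elements of $A^{-1}\tilde\Gamma'$ crossing $\ell$, with the same labels.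

**Step 4: fix one isometry.** By uniqueness, $A$ is determined by a pair of finite chains of elements of the countable families $\tilde\Gamma,\tilde\Gamma'$, and all vectors in one $\tilde E_{\mathbf g,\mathbf g'}$ as in Step 2 have the same $A$. So only countably many $A$ occur, each on a countable union of sets $\tilde E_{\mathbf g,\mathbf g'}$. As $\tilde E$ has positive measure, some $A$ occurs on a set of positive measure. We fix it and put $\tilde\Gamma''=A^{-1}\tilde\Gamma'$.

## 7. Large balls without disagreement

The families $\tilde\Gamma$ and $\tilde\Gamma''$ agree along a positive measure set of geodesics, but possibly not everywhere. Let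
$$\Delta=\{\text{elements of }\tilde\Gamma\cup\tilde\Gamma''\text{ which do not lie in both with the same label}\},$$
and let $S$ be the set of pairs $(x,y)$, $x\neq y$, whose geodesic crosses no element of $\Delta$. Crossing is an open condition, so $S$ is relatively closed. By Steps 3 and 4 of Section 6, $S$ contains the endpoints of a positive measure set of vectors, so it has positive measure.

**Lemma 7.1.** For every $R>0$ there is $z_R\in\mathbb H^2$ such that the ball $B(z_R,R)$ meets no element of $\Delta$.

*Proof.* By Fubini pick $y$, not an endpoint of any element of the countable set $\Delta$, such that $S_y=\{x:(x,y)\in S\}$ has positive measure. Move $y$ to $\infty$ by a Möbius map. It is a diffeomorphism away from $y$, so the image of $S_y$, again denoted $S_y\subset\mathbb R$, has positive measure. Translate a density point of $S_y$ to $0$. We show that $B(is,R)$ meets no element of $\Delta$ if $s>0$ is small.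

Suppose that for arbitrarily small $s>0$ some $\delta\in\Delta$ meets $B(is,R)$. Since $y=\infty$ is not an endpoint of $\delta$, it is a semicircle with endpoints $p<q$ in $\mathbb R$. Vertical lines over $(p,q)$ cross $\delta$, so $S_y\cap(p,q)=\emptyset$. The scaled geodesic $\delta/s$ contains a point $a+ib\in B(i,R)$; since $B(i,R)$ is the Euclidean disc with center $i\cosh R$ and radius $\sinh R$, we have $|a|\le C:=\sinh R$ and $b\ge e^{-R}$. From the equation of the semicircle,
$$\Big(a-\frac ps\Big)\Big(\frac qs-a\Big)=b^2,$$
so one of the factors is $\ge b\ge e^{-R}$. Thus $(p/s,q/s)$ contains an open interval of length $e^{-R}$ inside $[-C-1,C+1]$, and $S_y$ misses at least the proportion $e^{-R}/(2C+2)$ of $[-(C+1)s,(C+1)s]$. This happens for arbitrarily small $s$, contradicting density at $0$. So $is$ works for small $s$; let $z_R$ be its image under the inverse of the normalizing isometry. $\square$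

*End of the proof of Theorem 1.* **Step 1: bring the balls to a fixed place.** The elements of $\tilde\Gamma$ meeting $B(z_R,R)$ are exactly those of $\tilde\Gamma''$ meeting it, with the same labels. The group $\Pi''=A^{-1}\Pi'A$ is cocompact and preserves $\tilde\Gamma''$ with labels. Choose $\gamma_R\in\Pi$ and $\delta_R\in\Pi''$ moving $z_R$ into fixed compact sets. Then $e_R=\gamma_R\delta_R^{-1}$ moves $\delta_Rz_R$ to $\gamma_Rz_R$, so it stays in a compact set of isometries, and $\gamma_R\tilde\Gamma''=e_R\delta_R\tilde\Gamma''=e_R\tilde\Gamma''$. Since $\gamma_R\tilde\Gamma=\tilde\Gamma$, the families $\tilde\Gamma$ and $e_R\tilde\Gamma''$ coincide, with labels, in $B(\gamma_Rz_R,R)$. So they coincide in $B(o,R-c)$ for a fixed point $o$ and a fixed constant $c$. Let $e_R\to e$ along a sequence $R\to\infty$.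

**Step 2: pass to the limit.** Let $\delta\in\tilde\Gamma$ have key $\kappa$. For large $R$ in the sequence, $e_R^{-1}\delta$ is an element of $\tilde\Gamma''$ with key $\kappa$. These elements meet a fixed compact set and converge to $e^{-1}\delta$, so by local finiteness they are eventually equal to it: $e^{-1}\delta\in\tilde\Gamma''$ with key $\kappa$. Conversely, let $\delta''\in\tilde\Gamma''$ have key $\kappa$. The geodesics $e_R\delta''$ meet a fixed ball, so for large $R$ they are elements of $\tilde\Gamma$ with key $\kappa$, and by local finiteness so is $e\delta''$. Hence $\tilde\Gamma=e\tilde\Gamma''$ with labels, and $B=Ae^{-1}$ satisfies $B\tilde\Gamma=A\tilde\Gamma''=\tilde\Gamma'$ with labels. $\blacksquare$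

## 8. Pants decompositions in every genus

By Theorem 1, in Theorem 2 we may normalize $\tilde\Gamma'=\tilde\Gamma$ as in Section 1, and Lemma 1.4 and formulas (1), (2) are available. What remains is to handle pairs of pants with a repeated label, and $D=2$.

**Claim 2.** If $P_C$ is a pair of pants with boundary labels $(a,a,c)$, $a\ne c$, then $d_C\le2$. If $d_C=2$, then $O_C$ is an annulus with exactly one cone point, of order 2, and its boundary labels are $a$ and $c$.

*Proof.* Two labels occur, so $b\ge2$, and $\chi(O_C)=-1/d_C\ge-1$. If $b\ge3$, then $\chi(O_C)\le-1$ and $d_C=1$. Let $b=2$. Then $\chi(O_C)=-2h-\sum(1-\frac1{m_i})\geq -1$ forces $h=0$, and $\sum(1-\frac1{m_i})=1/d_C\in(0,1]$, so there is a cone point. If there is exactly one, of order $m$, then $d_C=m/(m-1)$ is an integer, which forces $m=2=d_C$. If there are two or more, the sum is at least $1$, so $d_C=1$; but then $O_C=P_C$ has no cone points, which is absurd. $\square$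

**Claim 3.** In Claim 2 suppose $d_C=D=2$, and let $\iota$ be the involution of $X$ generating $G^+/\Pi$. Then $\iota$ preserves the curve $a$ and $P_C$, and it has two fixed points on $a$ and one fixed point inside $P_C$.

*Proof.* Since $d_C=2$, some element of $G_C^+$ lies outside $\Pi$; it induces $\iota$. So $\iota$ preserves $P_C$ and $P_C/\iota=O_C$. It swaps the two boundary components of $P_C$ labeled $a$, since both lie over the only boundary component of $O_C$ labeled $a$. They are the two sides of the curve $a\subset X$, so $\iota$ preserves $a$ and exchanges its sides. Being orientation preserving, $\iota$ reverses the direction of $a$, so it acts on this circle as a reflection, with two fixed points. The point of $P_C$ over the cone point of $O_C$ is also fixed. $\square$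

**Lemma 8.1.** Let $\Gamma$ be a pants decomposition of $X$. Then $D\in\{1,2\}$. If $D=2$, then $g=2$ and
$$G^+=\langle e_1,\dots,e_6\mid e_i^2,\ e_1\cdots e_6\rangle ,\tag{7}$$
where $\mathbb H^2/G^+$ is a sphere with six cone points of order 2.

*Proof.* **Step 1: bound $D$.** *Case A: some component $P$ of $X\setminus\Gamma$ has three distinct labels $a,b,c$.* Let $C$ be a lift of $P$. If $G^+C$ contains another $\Pi$-orbit, with pants $P_2$, then $P_2$ has label set $\{a,b,c\}$, so $P$ and $P_2$ use up all sides of $a,b,c$. Then $X=P\cup P_2$, $g=2$, there are exactly two orbits, and $D=1+1=2$ by Claim 1 and (2). Otherwise $D=d_C=1$.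

*Case B: no such component.* By Lemma 1.5, $g=2$ and $X$ is the union of pants of types $(a,a,c)$ and $(b,b,c)$. Their label sets differ, so each $G^+$-orbit of components contains one $\Pi$-orbit, and $D=d_C\le2$ for both pants, by Claim 2.

**Step 2: if $D=2$, find six cone points.** Now $g=2$. The group $\Pi$ is normal in $G^+$; let $\iota$ be the involution of $X$ generating $G^+/\Pi$. Finite subgroups of $G^+$ meet $\Pi$ trivially, so they inject into $G^+/\Pi\cong\mathbb Z/2$. So $\mathcal O=\mathbb H^2/G^+$ has $n$ cone points, all of order 2, and they correspond to the fixed points of $\iota$. If $\mathcal O$ has genus $h$, then $2-2h-\frac n2=\chi(\mathcal O)=\frac12\chi(X)=-1$, so $n=6-4h$. The involution preserves every component of $\Gamma$, because it preserves labels.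

In Case A, some element of $G^+$ carries a lift of $P$ to a lift of $P_2$; it is not in $\Pi$, so it induces $\iota$, and $\iota$ exchanges $P$ and $P_2$. Hence $\iota$ exchanges the sides of each of $a,b,c$. As in Claim 3 it reverses each of them and has two fixed points on each, so $n\ge6$. In Case B, Claim 3 applies to both pants and gives $n\ge3+3=6$: two fixed points on each of $a$, $b$ and one inside each pair of pants. In either case $h=0$ and $n=6$, and (7) is the standard presentation of the orbifold fundamental group of a sphere with six cone points of order 2. $\square$

**Lemma 8.2.** A group $\langle e_1,\dots,e_n\mid e_i^2,\ e_1\cdots e_n\rangle$ in which all $e_i\neq1$ has at most one torsion-free subgroup of index 2.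

*Proof.* Such a subgroup is the kernel of a homomorphism to $\mathbb Z/2$. It contains no $e_i$, so every $e_i$ maps to the non-trivial element, and the homomorphism is determined. $\square$

*Proof of Theorem 2.* Both multicurves are pants decompositions with the same keys, so $3g-3=3g'-3$. Hence $X$ and $X'$ have equal area and $[G^+:\Pi']=[G^+:\Pi]=D$. If $D=1$, then $\Pi=G^+=\Pi'$. If $D=2$, then $\Pi$ and $\Pi'$ are torsion-free of index 2 in (7), so $\Pi=\Pi'$ by Lemma 8.2. By Lemma 1.4 the marimbas are isometric. $\blacksquare$

So there are no isomelodic, non-isometric pants decompositions, and one melody-preserving map, in one direction, on a set of positive measure, is enough for this conclusion.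

## 9. Fewer curves and finite covers

**Theorem 3.** Let $(X,\Gamma)$ be a marimba, $g$ the genus of $X$, and let $(X',\Gamma')$ be isomelodic to it, $X'$ of genus $g'$.

(a) Suppose some component of $X\setminus\Gamma$ is a pair of pants whose boundary curves are three different components of $\Gamma$, and $(X,\Gamma)$ is not a genus 2 surface made of two pants, each bounded by all three curves. Then, up to isometry, $X'$ is a finite Riemannian cover of $X$ and $\Gamma'$ is the labeled preimage of $\Gamma$. If $g'=g$, the marimbas are isometric.

(b) If $\Gamma$ is a pants decomposition ($\Gamma'$ arbitrary), then $(g-1)\mid(g'-1)$, and $g'=g$ if and only if the marimbas are isometric.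

(c) If $g'=g\ge3$ and $\Gamma$ has $3g-4$ components, the marimbas are isometric.

(d) In genus 2 there are isomelodic, non-isometric marimbas with $3g-4=2$ components (both surfaces of genus 2). Also, a pants decomposition in genus 2 can be isomelodic to a 3-component marimba in genus 4.

By Theorem 1 we normalize $\tilde\Gamma'=\tilde\Gamma$ in (a), (b) and (c), and use the notation of Sections 1 and 8.

**Proof of (a).** *Here we show $G^+=\Pi$ by comparing boundary lengths.* Let $P$ be the given pants, with labels $a,b,c$, and $C$ a lift; $d_C=1$ by Claim 1, so $O_C=P$. Suppose $C_2\in G^+C\setminus\Pi C$, and let $R=P_{C_2}$, another component of $X\setminus\Gamma$. It covers $O_{C_2}$, which is isometric to $P$, respecting labels. So $R$ has boundary components of each label $a,b,c$ and no others. One side of each of these curves lies on $P$, so $R$ has exactly one of each, of the same length as on $P$. So over the boundary circle of $O_{C_2}$ labeled $a$ lies a single circle, of the same length, and $R\to O_{C_2}$ has degree 1. Thus $R$ is a pair of pants and $X=P\cup R$ is the excluded case. Hence $D=d_C=1$ by (2), and $G^+=\Pi\supset\Pi'$. So $X'\to X$ is a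 finite cover, and $\Gamma'$ is the labeled preimage of $\Gamma$. If $g'=g$, its degree is 1. $\square$

**Proof of (b).** *Here we use Lemma 8.1, which only needs $\Gamma$ to be a pants decomposition.* If $D=1$, then $\Pi'\subset G^+=\Pi$ and $g'-1=[\Pi:\Pi'](g-1)$. If $D=2$, then $g=2$ and $G^+$ is as in (7). As $\Pi'$ is torsion-free, no $e_i$ fixes a coset $\gamma\Pi'$, since this would put $\gamma^{-1}e_i\gamma$ in $\Pi'$. So $e_i$ acts freely on $G^+/\Pi'$ and $[G^+:\Pi']=2k$ for some $k$. Since $\chi(\mathbb H^2/G^+)=-1$, we get $2-2g'=-2k$, that is, $g'-1=k=k(g-1)$. If $g'=g$, then $[G^+:\Pi']=D$, and $\Pi'=\Pi$ as in the proof of Theorem 2. Isometric marimbas have equal genus. $\square$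

**Proof of (c).** *Step 1 finds the possible shapes of $X\setminus\Gamma$.* Extend $\Gamma$ to a pants decomposition by one curve. So the components of $X\setminus\Gamma$ are pants and one further piece $R$, a one-holed torus or a four-holed sphere. If some pants have three distinct labels, (a) applies, since $g\ge3$. Otherwise all pants have type $(a,a,c)$. The other side of $c$ is not on the same pants, and if it were on other pants, of type $(b,b,c)$, the two would form a closed surface of genus 2. So the curve $c$ of every pair of pants lies on $\partial R$. If $R$ is a one-holed torus, its boundary curve bounds pants on the other side, $X$ is $R$ and one pair of pants, and $g=2$, which is excluded. So $R$ is a four-holed sphere, with $k$ boundary curves $c_i$ bounding pants $(a_i,a_i,c_i)$, and the remaining boundary curves glued in pairs. Thus $k\in\{0,2,4\}$, and $g=2,3,4$ respectively. So $k\ge2$.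

*Step 2 bounds $D$ and compares cone points.* Let $C_i$ be a lift of the pants $(a_i,a_i,c_i)$. The label set $\{a_i,c_i\}$ occurs for only one component of $X\setminus\Gamma$, so $D=d_{C_i}\le2$ for each $i$ by (2) and Claim 2. As $g'=g$, $[G^+:\Pi']=D$. If $D=1$, then $\Pi'=\Pi$. If $D=2$, all cone points of $\mathbb H^2/G^+$ have order 2, and by Claim 3 their number $n$ is at least $3k$. Also $2-2h-\frac n2=\chi(\mathbb H^2/G^+)=-(g-1)$ with $h$ the genus of $\mathbb H^2/G^+$. For $k=4$, $g=4$ this gives $n=10-4h<12$, impossible. For $k=2$, $g=3$ it gives $n=8-4h\ge6$, so $h=0$ and $n=8$. Then $\mathbb H^2/G^+$ is a sphere with eight cone points of order 2, and Lemma 8.2 gives $\Pi'=\Pi$. $\square$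

**Proof of (d), two curves in genus 2.** **Step 1: build an orbifold with little symmetry.** Take a right-angled hyperbolic pentagon with consecutive sides $s_a,m_1,s_b,m_2,m_3$, and let $A$ be its double along $m_1,m_2,m_3$. It is an annulus with one cone point, of angle $\pi$, at the vertex $m_2\cap m_3$, and with geodesic boundary circles $\alpha$ and $\beta$, the doubles of $s_a$ and $s_b$. The pentagon has area $3\pi-\frac{5\pi}2=\frac\pi2$, so $A$ has area $\pi$ and $\chi(A)=-\frac12$. Let $\tau_0$ be the reflection of $A$ exchanging the two pentagons.

Fold $\alpha$ and $\beta$, that is, glue each to itself by a reflection of the circle with two antipodal fixed points, the fold points. On $\alpha$, $\tau_0$ acts as a reflection, which preserves only two antipodal pairs: its fixed points, and the midpoints between them. Choose the pair of fold points on $\alpha$ not invariant under $\tau_0$. A boundary point of $A$ has angle $\pi$, so fold points become cone points of angle $\pi$, and the other points of $\alpha,\beta$ become regular. The result is a hyperbolic orbifold $\mathbb H^2/G_0$, a sphere with five cone points of order 2: two on $\alpha$, two on $\beta$,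 and the cone point of $A$. The folded circles are disjoint simple geodesic arcs $\bar a,\bar b$. Let $\tilde\Gamma$ be their preimage in $\mathbb H^2$, labeled $a,b$. It consists of disjoint complete geodesics, because the arcs end at cone points of angle $\pi$. Choosing standard generators adapted to disjoint disc neighborhoods of $\bar a$, $\bar b$ and the fifth cone point,
$$G_0=\langle e_1,\dots,e_5\mid e_i^2,\ e_1e_2e_3e_4e_5\rangle,$$
where $\langle e_1,e_2\rangle$ and $\langle e_3,e_4\rangle$, the groups of the neighborhoods of $\bar a$ and $\bar b$, are the stabilizers in $G_0$ of a lift of $\bar a$ and of a lift of $\bar b$.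

**Step 2: produce two genus 2 marimbas with the same lift.** Let $V=\{1,x,y,z\}$ be the Klein four-group and define $\psi_1,\psi_2:G_0\to V$ by
$$\psi_1:(e_1,\dots,e_5)\mapsto(x,y,x,z,x),\qquad\psi_2:(e_1,\dots,e_5)\mapsto(y,x,x,z,x).$$
In both cases the product of the images is $x^3yz=1$, so these are homomorphisms; both are surjective. Every non-trivial element of finite order in $G_0$ is conjugate to some $e_i$, so $K_j=\ker\psi_j$ is torsion-free, and $X_j=\mathbb H^2/K_j$ is a closed orientable surface with $\chi=4(2-\frac52)=-2$, of genus 2. Since $\psi_j(\langle e_1,e_2\rangle)=V=\psi_j(\langle e_3,e_4\rangle)$, $K_j$ acts transitively on the lifts of $\bar a$ and on those of $\bar b$. So $\Gamma_j=\tilde\Gamma/K_j$ consists of two disjoint simple closed geodesics, labeled $a$ and $b$. By Lemma 1.1 with $B=\mathrm{id}$, $(X_1,\Gamma_1)$ and $(X_2,\Gamma_2)$ are isomelodic.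

**Step 3: show that the full symmetry group $G$ of $\tilde\Gamma$ is $G_0$.** By Lemma 1.4 for $(X_1,\Gamma_1)$, $G$ is discrete; it contains $G_0$. The complement of $\bar a\cup\bar b$ is connected with completion $A$, so $G_0$ acts transitively on the components $C$ of $\mathbb H^2\setminus\tilde\Gamma$, and $\bar C/(G_0)_C=A$. Let $d=[G_C^+:(G_0)_C]$. The orbifold $O_C=\bar C/G_C^+$ has no cone points on its boundary, at least two boundary circles (labels $a\neq b$), and $\chi(O_C)=-\frac1{2d}\ge-\frac12$. By the formula in (1), $b=2$, $h=0$ and $\frac1{2d}=\sum(1-\frac1{m_i})$. This is positive, so there is a cone point and the sum is at least $\frac12$. Hence $d=1$ and $G_C^+=(G_0)_C$. By transitivity $G^+=G_0$.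

Suppose $G\ne G_0$. By transitivity some orientation-reversing $h\in G$ preserves $C$. It normalizes $G_C^+=(G_0)_C$ and induces an orientation-reversing isometry $\tau$ of $A$ preserving $\alpha$ and $\beta$. We claim $\tau=\tau_0$. The composition $\tau\tau_0$ is an orientation-preserving isometry of $A$ which preserves $\alpha$ and fixes the only cone point. The point $m_3\cap s_a$ of $\alpha$ is the unique point of $\alpha$ nearest to the cone point: folding $A$ onto the pentagon by $\tau_0$ preserves lengths of paths, in the pentagon the point of $s_a$ nearest to the vertex $m_2\cap m_3$ is the foot $m_3\cap s_a$ of the perpendicular $m_3$, and this foot has only one preimage in $A$. So $\tau\tau_0$ fixes this boundary point. It also preserves the inward normal there and the orientation, so its derivative there is the identity, and $\tau\tau_0=1$. This proves the claim. Now $h$ normalizes $G^+=G_0$, so it preserves the set of fixed points of elements of order 2 of $G_0$. Hence $\tau=\tau_0$ preserves the pair of fold points on $\alpha$, contrary to the choice of that pair. So $G=G_0$.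

**Step 4: compare the two subgroups.** $K_1,K_2$ are normal in $G=G_0$, and they are different: $\psi_1(e_1e_3)=x^2=1$ but $\psi_2(e_1e_3)=yx\ne1$. So they are not conjugate in $G$, and by Lemma 1.4 the marimbas are not isometric. $\square$

**Proof of (d), genus 2 and genus 4.** *We take a cyclic cover in which every curve has connected preimage.* Let $X$ have genus 2 and $\Gamma=\{\alpha,\beta,\gamma\}$ with two complementary pants $P,P_2$, each bounded by all three curves. Orient the curves as the boundary of $P$. Let $b_1$ be a closed curve which leaves $P$ once through $\alpha$ and returns once through $\gamma$, and $b_2$ one which leaves $P$ once through $\beta$ and returns once through $\gamma$, with no other crossings. Up to a common sign of the intersection pairing, $\alpha\cdot b_1=1$, $\beta\cdot b_1=0$, $\gamma\cdot b_1=-1$, and $\alpha\cdot b_2=0$, $\beta\cdot b_2=1$, $\gamma\cdot b_2=-1$. So $\phi(c)=c\cdot b_1+c\cdot b_2$ defines a homomorphism $\phi:H_1(X;\mathbb Z)\to\mathbb Z/3$ with $\phi(\alpha)=\phi(\beta)=1$ and $\phi(\gamma)=-2=1$. The corresponding cover $X'$ is connected of degree 3, with $\chi(X')=-6$, so it has genus 4. Each of $\alpha,\beta,\gamma$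 maps to a generator of $\mathbb Z/3$, so it has connected preimage. So the labeled preimage $\Gamma'$ has three components, and its lift to $\mathbb H^2$ is $\tilde\Gamma$. By Lemma 1.1 the marimbas are isomelodic. They are not isometric, because the genera differ. $\blacksquare$

Thus in (b) the case $g'>g$ does occur, and in Theorem 2 it is not enough that only one of the two multicurves is a pants decomposition.
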